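# Between $T_k^*$ and the star: proper rainbow saturation numbers of trees

## Stars, where a proper coloring can be ignored

All graphs are finite and simple, and a *nonedge* is a pair of distinct nonadjacent vertices.

**Definition (proper, rainbow).** An edge coloring is *proper* if any two edges sharing a vertex receive different colors. A *rainbow copy* of $H$ is a subgraph isomorphic to $H$ whose edges all have distinct colors. Every coloring in these notes is a proper edge coloring, and "rainbow $H$" means a rainbow copy of $H$.

**Definition (properly rainbow $H$-saturated).** A graph $G$ is properly rainbow $H$-saturated if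

1. some proper coloring of $G$ contains no rainbow $H$, and
2. for every nonedge $e$ of $G$, every proper coloring of $G+e$ contains a rainbow $H$.

The number $\mathrm{prsat}(n,H)$ is the minimum number of edges of such a graph on $n$ vertices.

In (2) the whole graph $G+e$ is colored afresh, by an adversary; the coloring from (1) need not be kept.

**Example.** Let $H=P_4$, the path on four vertices.

* $K_{1,3}$, with center $u$ and leaves $x_1,x_2,x_3$, contains no $P_4$, and adding any edge creates one. Still, it is not properly rainbow $P_4$-saturated. Add $x_1x_2$ and give it the color of $ux_3$, all other colors being distinct. Every $P_4$ in the resulting graph contains all four vertices and has $x_3$ as an end, so it is $x_3ux_1x_2$ or $x_3ux_2x_1$. Both contain the two edges of equal color.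
* $K_{1,4}$ is properly rainbow $P_4$-saturated. Add $x_1x_2$ and color properly. At most one of $ux_3,ux_4$ has the color of $x_1x_2$, and the other one, say $ux_i$, gives the rainbow path $x_iux_1x_2$.
* $K_4$ contains $P_4$, but color its three perfect matchings with three colors. The first and last edges of a path on all four vertices form a perfect matching, so no $P_4$ is rainbow. Having no nonedges, $K_4$ is properly rainbow $P_4$-saturated. We shall use this coloring again.

For one family of graphs, colors do not matter: the edges of a star pairwise share a vertex, so every properly colored star is rainbow.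

**Proposition 1.** For $k\ge5$ and all $n$, $\ \mathrm{prsat}(n,K_{1,k-1})\ge\frac{k-2}{2}(n-k+2)$.

*Proof.* Let $G$ be properly rainbow $K_{1,k-1}$-saturated. Since all properly colored stars are rainbow, this says that $G$ has no $K_{1,k-1}$ but $G+e$ has one for every nonedge $e$. So $\Delta(G)\le k-2$. If two nonadjacent vertices $u,v$ both had degree at most $k-3$, then $G+uv$ would have maximum degree at most $k-2$ and contain no $K_{1,k-1}$. Hence the vertices of degree at most $k-3$ form a clique, and a clique of such vertices has at most $k-2$ members. All other vertices have degree exactly $k-2$, so $2e(G)\ge(k-2)(n-k+2)$. $\square$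

## A double star on six vertices against $K_{1,5}$

Let $F$ consist of two adjacent vertices $u,v$ together with two leaves at each of them. It has order $6$, like $K_{1,5}$. Which of the two has the larger proper rainbow saturation number? For upper bounds we need a way to produce saturated graphs.

**Lemma 2 (completion).** If $G_0$ has a proper coloring with no rainbow $H$, then there is a properly rainbow $H$-saturated graph $G\supseteq G_0$ on the same vertex set.

*Proof.* Among the graphs on $V(G_0)$ that contain $G_0$ and have a proper coloring without rainbow $H$, take $G$ with as many edges as possible. Condition (1) holds by choice. For a nonedge $e$, the graph $G+e$ is not in the family, which is condition (2). $\square$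

So we choose a $G_0$ and try to show that *every* completion of it has few edges. For $F$ take $G_0=K_{1,n-1}$ with center $y$ and leaf set $N$, where $n\ge8$. It contains no $F$. Let $G$ be a completion and $\varphi$ a coloring of $G$ without rainbow $F$.

*Claim: every $w\in N$ has at most one neighbor in $N$.* Suppose $w',w''\in N$ are neighbors of $w$. Map $u\mapsto w$, the leaves at $u$ to $w',w''$, and $v\mapsto y$. The three edges $ww',ww'',wy$ share $w$, so their colors differ. For the leaves at $v$ we want two vertices $x\in N\setminus\{w,w',w''\}$ with $\varphi(yx)\notin\{\varphi(ww'),\varphi(ww'')\}$. Each of the two forbidden colors occurs at most once at $y$, so at least $(n-4)-2\ge2$ vertices qualify. The edges from $y$ to them differ in color from each other and from $yw$. This is a rainbow $F$, a contradiction.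

Hence $e(G)\le(n-1)+\frac{n-1}{2}=\frac32(n-1)$. Proposition 1 with $k=6$ gives $\mathrm{prsat}(n,K_{1,5})\ge2(n-4)$, and $2(n-4)>\frac32(n-1)$ exactly when $n>13$. So $\mathrm{prsat}(n,F)<\mathrm{prsat}(n,K_{1,5})$ for all $n\ge14$. What changes for a general tree?

## The comparison for all trees of order $k$

For $k\ge4$ let $T_k^*$ be the tree of order $k$ obtained from $K_{1,k-2}$ by subdividing one edge; equivalently, attach a pendant edge to one leaf of $K_{1,k-2}$. Thus $T_4^*=P_4$, and $T_5^*$ is a vertex of degree $3$ with one of its three edges subdivided. The trees of order $5$ are $K_{1,4}$, $T_5^*$ and $P_5$.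

The classical saturation number $\mathrm{sat}(n,H)$ is the least number of edges of an $n$-vertex graph $G$ that contains no $H$ while $G+e$ contains $H$ for every nonedge $e$. A result of J. Faudree, R. Faudree, Gould and Jacobson and of Kászonyi and Tuza says that for a tree $T$ of order $k\ge4$, not isomorphic to $T_k^*$ or $K_{1,k-1}$, and all $n$ large enough,
$$\mathrm{sat}(n,T_k^*)<\mathrm{sat}(n,T)<\mathrm{sat}(n,K_{1,k-1}).$$
The question, whose source is the paper of Andrew Lane and Natasha Morrison, "Proper rainbow saturation for trees", arXiv:2409.15275 (2024), is whether the same holds with $\mathrm{prsat}$ in place of $\mathrm{sat}$. The answer is yes. For $k=4$ there is nothing to prove, since $P_4=T_4^*$ and $K_{1,3}$ are the only trees of order $4$. For $k\ge5$ it follows from four estimates.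

**Theorem 3.** Let $k\ge5$.

* **(A)** $\mathrm{prsat}(n,T_k^*)=n-\left\lfloor\frac{n+k-1}{k+1}\right\rfloor$ for all $n\ge k+3$.
* **(B)** If $T$ is a tree of order $k$ with $T\not\cong T_k^*,K_{1,k-1}$, then $\mathrm{prsat}(n,T)\ge n-1-\frac{n-1}{k+2}$ for all $n$.
* **(C)** If $T$ is a tree of order $k$ with $T\not\cong K_{1,k-1}$, then $\mathrm{prsat}(n,T)\le\frac{k-3}{2}n+C_T$ for all large $n$, where $C_T$ depends only on $T$.
* **(D)** $\mathrm{prsat}(n,K_{1,k-1})\ge\frac{k-2}{2}(n-k+2)$.

**Corollary 4.** Let $T$ be a tree of order $k\ge4$ with $T\not\cong T_k^*,K_{1,k-1}$. For all sufficiently large $n$,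
$$\mathrm{prsat}(n,T_k^*)<\mathrm{prsat}(n,T)<\mathrm{prsat}(n,K_{1,k-1}).$$
For $k\ge5$ the left difference is at least $\frac{n}{(k+1)(k+2)}-O(1)$ and the right difference is at least $\frac n2-O(1)$.

*Proof from Theorem 3.* Let $k\ge5$. Since $\left\lfloor\frac{n+k-1}{k+1}\right\rfloor=1+\left\lfloor\frac{n-2}{k+1}\right\rfloor\ge\frac n{k+1}-O(1)$, parts (A) and (B) give a left difference of at least $\frac n{k+1}-\frac n{k+2}-O(1)=\frac n{(k+1)(k+2)}-O(1)$. Parts (C) and (D) give a right difference of at least $\frac{k-2}2n-\frac{k-3}2n-O(1)=\frac n2-O(1)$. $\square$

Here and below $O(1)$ denotes constants depending only on $T$. Part (D) is Proposition 1. In the double star argument, $F$ had a vertex with two leaf neighbors, and that made one extra edge in $N$ affordable. Two things change in general. The left inequality needs a lower bound, where the adversary's coloring works for us. And for the right inequality many trees have no vertex with enough leaves.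

## A disjoint union of stars and one edge, saturated for $T_k^*$

**Proposition 5 (upper bound in (A)).** For $k\ge5$ and $n\ge k+3$, $\ \mathrm{prsat}(n,T_k^*)\le n-\left\lfloor\frac{n+k-1}{k+1}\right\rfloor$.

*Proof.* Let $G$ be the disjoint union of one $K_2$ and $\left\lfloor\frac{n-2}{k+1}\right\rfloor\ge1$ stars $K_{1,m_i}$ with all $m_i\ge k$, on $n$ vertices in total. Every component is a tree, so
$$e(G)=n-1-\left\lfloor\tfrac{n-2}{k+1}\right\rfloor=n-\left\lfloor\tfrac{n+k-1}{k+1}\right\rfloor .$$
All components are stars and $T_k^*$ is not a star, so $G$ contains no $T_k^*$ and condition (1) holds.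

For condition (2), let $e$ be a nonedge and $\psi$ a coloring of $G+e$. A rainbow $T_k^*$ arises from a path $uxy$ together with $k-3$ edges from $u$ to vertices other than $x,y$ whose colors differ from $\psi(xy)$: the edges at $u$ have distinct colors, and $\psi(ux)\ne\psi(xy)$. At most one edge at $u$ has color $\psi(xy)$, so $k-2$ further neighbors of $u$ suffice. The nonedges are as follows.

* $e=xy$ with $x,y$ leaves of a star $K_{1,m}$ with center $u$. There are $m-2\ge k-2$ further neighbors of $u$.
* $e=xy$ with $x$ a leaf of a star with center $u$ and $y$ in another component. There are $m-1\ge k-1$ further neighbors.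
* $e=ux$ with $u$ the center of a star and $x$ in another component. Let $y$ be a neighbor of $x$ in its component. There are $m\ge k$ further neighbors.

Inside one component only two leaves can be nonadjacent. Between components, at least one end of $e$ lies in a star, because there is only one $K_2$, and that end is a leaf or a center. So the list is complete. $\square$

## Small tree components and the adversary's coloring

Now we prove (B) and the lower bound in (A). In this section $T\not\cong K_{1,k-1}$ is a tree of order $k\ge5$ (so $T=T_k^*$ is allowed), $G$ is properly rainbow $T$-saturated, and $\varphi$ is a coloring of $G$ without rainbow $T$. If $G$ has $\tau$ tree components, then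
$$e(G)\ge n-\tau, \tag{1}$$
since every other component has at least as many edges as vertices. So we must show that tree components are large. The weapon is that a single bad coloring of $G+e$ refutes saturation.

**Step 1 (reduce to the components touched by $e$).** If $e$ is a nonedge inside a component $C$, then every coloring of $C+e$ contains a rainbow $T$. If $e$ joins components $C,C'$, then every coloring of $(C\cup C')+e$ contains a rainbow $T$. Indeed, extend the given coloring by $\varphi$ on all other components. By saturation there is a rainbow $T$; being connected it lies in one component of $G+e$, and not in one colored by $\varphi$.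

**Step 2 (tiny components).** At most one component has order at most $2$. Two of them joined by an edge would span at most $4<k$ vertices, contradicting Step 1.

**Step 3 (a tree component of order at least $3$ has a vertex of degree at least $k-1$).** Let $C$ be such a component and suppose $\Delta(C)\le k-2$. Take two leaves $x,y$ of $C$; as $|C|\ge3$ they are nonadjacent. Then $C+xy$ has exactly one cycle and maximum degree at most $k-2$, where $k-2\ge3$. Color the cycle with at most $3$ of $k-2$ colors, and then the other edges outward from the cycle. When we color the edge from a vertex $u$ to a vertex farther from the cycle, the only colored edges it meets are at $u$, and there are at most $k-3$ of them, so a color is free. Only $k-2$ colors are used, while a rainbow $T$ needs $k-1$. This contradicts Step 1. In particular, tree components of order at least $3$ have order at least $k$.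

**Step 4 (exclude order $k$).** By Step 3 a tree component of order $k$ is $K_{1,k-1}$, with center $u$ and leaves $x_1,\dots,x_{k-1}$. Add $e=x_1x_2$, give it the color of $ux_3$, and give all other edges distinct new colors. There are $k$ edges and $k-1$ colors, so a rainbow subgraph with $k-1$ edges omits exactly one of $e,ux_3$. Omitting $e$ leaves $K_{1,k-1}\not\cong T$. Omitting $ux_3$ leaves the triangle $ux_1x_2$, hence not a tree. So there is no rainbow $T$, a contradiction.

**Step 5 (describe order $k+1$).** By Step 3 a tree component of order $k+1$ has a vertex $u$ of degree $k$ or $k-1$. In the first case it is $K_{1,k}$. In the second, one vertex remains, attached to a neighbor of $u$, and the component is $T_{k+1}^*$.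

**Step 6 (exclude order $k+1$ when $T\not\cong T_k^*$).**

* *The component is $C=K_{1,k}$ with center $u$.* Add $x_1x_2$ for two leaves $x_1,x_2$. A subtree of order $k$ avoiding this edge is $K_{1,k-1}$. One containing it contains exactly one of $ux_1,ux_2$: not both, as that closes a triangle, and not neither, as then $x_1x_2$ would be the whole subtree. Its other $k-3$ edges are at $u$, so it is $T_k^*$. Thus $C+x_1x_2$ contains no $T$ at all, contradicting Step 1.
* *The component is $T_{k+1}^*$.* Let $u$ be adjacent to $v,x_1,\dots,x_{k-2}$, and $v$ to $w$. Add $e=wx_1$. Color $ux_i$ with $i$, $uv$ with $0$, $vw$ with $1$, and $wx_1$ with $0$. At $u$ the colors are $0,1,\dots,k-2$; at each of $v,w,x_1$ they are $0$ and $1$. So the coloring is proper, with $k-1$ colors. A rainbow $T$ uses each color once, hence contains $ux_2,\dots,ux_{k-2}$, one of $uv,wx_1$, and one of $vw,ux_1$. The choices $(uv,vw)$ and $(wx_1,ux_1)$ both give $T_k^*$; the choice $(uv,ux_1)$ gives $K_{1,k-1}$; and $(wx_1,vw)$ gives a disconnected graph. None is $T$, contradicting Step 1.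

**Proof of (B).** Let $T\not\cong T_k^*$. By Steps 2–6 all tree components except at most one (of order at most $2$) have order at least $k+2$. If the exception exists, $(\tau-1)(k+2)\le n-1$; if not, $\tau\le\frac n{k+2}\le1+\frac{n-1}{k+2}$. Either way $\tau\le1+\frac{n-1}{k+2}$, and (1) gives (B). $\square$

**Proof of the lower bound in (A).** Let $T=T_k^*$ and $n\ge k+3$. By (1) it suffices to show $\tau\le1+\left\lfloor\frac{n-2}{k+1}\right\rfloor$, since $n-1-\left\lfloor\frac{n-2}{k+1}\right\rfloor=n-\left\lfloor\frac{n+k-1}{k+1}\right\rfloor$. By Steps 3 and 4, tree components of order at least $3$ have order at least $k+1$.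

If no component has order at most $2$, then $\tau\le\left\lfloor\frac n{k+1}\right\rfloor\le1+\left\lfloor\frac{n-2}{k+1}\right\rfloor$. If there is a $K_2$ component, it is the only component of order at most $2$, so $(\tau-1)(k+1)\le n-2$. The remaining possibility is an isolated vertex $v$. Then $(\tau-1)(k+1)\le n-1$, and we are done unless equality holds. In the case of equality, every other component is a tree of order exactly $k+1$, and there is at least one, as $n>1$. By Step 5 each is $K_{1,k}$ or $T_{k+1}^*$.

No component is $T_{k+1}^*$, because every coloring of it contains a rainbow $T_k^*$. In the notation of Step 6, take $u,v,w$ and $k-3$ of the vertices $x_1,\dots,x_{k-2}$, leaving out the one (if any) with $ux_i$ colored like $vw$. So all other components are $K_{1,k}$. But joining $v$ to the center of one of them gives a graph all of whose components are stars, which contains no $T_k^*$. This contradicts saturation. $\square$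

Together with Proposition 5 this proves (A).

## Greedy embedding at vertices with many common neighbors

It remains to prove (C). From now on $T$ is a tree of order $k\ge5$ that is not a star, and $M=2k^2$. A tree with at least one edge is bipartite in exactly one way; its two *classes* will be called $X$ and $Y$. For a vertex $v$, let $\lambda(v)$ be its number of leaf neighbors. If $\lambda(v)\ge1$, then $v$ is not a leaf, as $k\ge3$.

The frame is always that of the double star. We choose $G_0$ with $V(G_0)=Z\cup N$, where $|Z|=O(1)$ and $N$ is everything else, with $n$ so large that $|N|\ge M$. We check that $G_0$ has a coloring without rainbow $T$, let $G\supseteq G_0$ be a completion from Lemma 2, and fix a coloring $\varphi$ of $G$ without rainbow $T$. This $\varphi$ need not extend any coloring of $G_0$ used before. Then we bound the edges inside $N$ and between $N$ and $Z$; those inside $Z$ number $O(1)$. The last part of the double star argument, choosing leaves greedily, becomes a lemma.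

**Lemma 6 (greedy embedding).** Let $G$ be properly colored and let $v_1,\dots,v_k$ be an ordering of $V(T)$. Suppose $v_1,\dots,v_r$ are mapped injectively into $V(G)$ so that the edges of $T[v_1,\dots,v_r]$ go to edges of distinct colors. Suppose that for each $i>r$, once $v_1,\dots,v_{i-1}$ have been placed, there is a set $S_i$ (possibly depending on earlier choices) of at least $M$ vertices, each adjacent in $G$ to all images of the neighbors of $v_i$ among $v_1,\dots,v_{i-1}$. Then $G$ contains a rainbow $T$.

*Proof.* When $v_i$ is placed, at most $k-1$ vertices and at most $k-2$ colors are in use. Each used color occurs on at most one edge at each image of an earlier neighbor of $v_i$, and there are at most $k-1$ such images. So at most $(k-1)+(k-1)(k-2)=(k-1)^2<M$ candidates in $S_i$ are excluded, and $v_i$ can be placed on an unused vertex so that its new edges have unused colors. The new edges share a vertex, so their colors differ from one another. $\square$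

In use, $V(T)=R\cup I$ with $I$ independent: the *rigid* set $R$ is placed first, by hand, and then each $v\in I$ needs $M$ common neighbors of the images of $N_T(v)\subseteq R$. If $R$ is a class of $T$, there are no edges inside $R$ to worry about.

**Lemma 7.** If $G$ is properly colored without rainbow $T$ and $b$ is the size of one of the classes of $T$, then no $b$ vertices of $G$ have $M$ common neighbors.

*Proof.* Otherwise map that class to the $b$ vertices and place the other class by Lemma 6, with $S_i$ the set of common neighbors. $\square$

## Trees with enough leaves at one vertex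

**Proposition 8.** Suppose some vertex $p$, in class $X$ (with other class $Y$), has $\lambda=\lambda(p)\ge1$ and $|Y|-|X|\le\lambda-2$. Then (C) holds for $T$.

For $F$ and $p=u$ this reads $3-3\le2-2$. For $T_k^*$ take $p$ to be its degree-$2$ vertex with $\lambda(p)=1$: then $|Y|-|X|=2-(k-2)\le-1$.

*Proof.* **Construct $G_0$.** Let $\Lambda\subseteq Y$ be the set of leaf neighbors of $p$ and $a=|Y|-\lambda$. Then $a\ge1$: otherwise all of $Y$ consists of leaves at $p$, so $X=\{p\}$ and $T$ is a star. Let $G_0$ be complete bipartite between $A$, $|A|=a$, and $N$. A copy of $T$ in $G_0$ would have one whole class inside $A$, but $a<|Y|$ and $a\le|X|-2$. So $G_0$ contains no $T$.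

**Bound degrees inside $N$: each $w\in N$ has at most $\lambda-1$ neighbors in $N$.** Suppose $w$ has $\lambda$ of them. Let $R=Y\cup\{p\}$. Map $Y\setminus\Lambda\to A$ bijectively, $p\mapsto w$, and $\Lambda$ to the $\lambda$ neighbors. The edges of $T[R]$ are those at $p$; they go to edges of $G$ at $w$, so their colors are distinct. Each $x\in X\setminus\{p\}$ has all its neighbors in $Y\setminus\Lambda$, mapped into $A$, whose vertices are all joined to all of $N$. Lemma 6 gives a rainbow $T$, a contradiction.

**Count.** We get $e(G)\le\left(a+\frac{\lambda-1}2\right)n+O(1)$, and
$$2a+\lambda-1=2|Y|-\lambda-1=k+(|Y|-|X|)-\lambda-1\le k-3.\qquad\square$$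

**What remains.** Suppose no vertex satisfies the hypothesis of Proposition 8. Then for every $p$ with $\lambda(p)\ge1$, the size of the other class minus the size of the class of $p$ is at least $\lambda(p)-1\ge0$. If the classes have equal size, this forces $\lambda\le1$ everywhere. If they do not, name them so that $|X|>|Y|$; then no vertex of $X$ has a leaf neighbor, that is, all leaves lie in $X$. In the second situation put $d=|X|-|Y|\ge1$. Then $|Y|\ge2$, as $T$ is not a star, every $y\in Y$ has degree at least $2$, and since $T$ has $|X|+|Y|-1$ edges, each with exactly one end in $Y$,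
$$\sum_{y\in Y}(\deg y-2)=d-1. \tag{2}$$
So there are three situations left:

* **I.** $|X|>|Y|$, all leaves in $X$, $d=1$ (for instance $P_5$);
* **II.** $|X|=|Y|$ and $\lambda\le1$ everywhere (for instance $P_6$);
* **III.** $|X|>|Y|$, all leaves in $X$, $d\ge2$.

## The matching in one color, and a $K_4$ that answers it: $P_5$

Start again from a star, now for $T=P_5$, so $k=5$. We need at most $n+O(1)$ edges. Let $n$ be odd, let $y$ be the center of $K_{1,n-1}$, and add a perfect matching on the leaf set $N$. Give the star edges distinct colors and *all* matching edges one further color $c$. Deleting $y$ leaves components of order $2$, so a $P_5$ has $y$ as its middle vertex and has the form $w'wyxx'$ with $ww',xx'$ matching edges. Both are colored $c$, so there is no rainbow $P_5$. By Lemma 2 the star therefore has a completion with at least $\frac32(n-1)$ edges, which is more than the bound $\frac32(n-3)$ that (D) gives for $K_{1,4}$. Here the first approach stops: one edge in $N$ at every vertex already costs too much, and the adversary can give all these edges one color, so that they cannot be combined in a rainbow copy.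

So a *single* edge $ww'$ in $N$ must complete a rainbow $P_5$, whatever its color $c$ is. After $w'wy$ we need two more edges avoiding $c$, from a gadget at $y$ that offers alternatives.

**Lemma 9.** In a properly colored $K_4$ on $\{y_0,z_1,z_2,z_3\}$, for every color $c$ there are $i\ne j$ such that neither $y_0z_i$ nor $z_iz_j$ has color $c$.

*Proof.* If some $y_0z_s$ has color $c$, take $j=s$ and any $i\ne s$: properness at $y_0$ and at $z_s$ shows that $y_0z_i$ and $z_iz_s$ are not colored $c$. Otherwise no $y_0z_i$ has color $c$, and $c$ is on at most one edge of the triangle $z_1z_2z_3$; let $z_iz_j$ be another one. $\square$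

**$P_5$ by hand.** Let $G_0$ consist of $y_0$ joined to all of $N$, and a triangle $z_1z_2z_3$ joined completely to $y_0$. It does contain $P_5$, but not a rainbow one under the following coloring: color the $K_4$ by its three perfect matchings, and all other edges with distinct new colors. Indeed, a vertex of $N$ has degree $1$, so it is an end of the path with $y_0$ next to it. If both ends are in $N$, the path is just $xy_0x'$. So a $P_5$ is $xy_0$ followed by all three $z$'s, and the Hamiltonian path of $K_4$ starting at $y_0$ repeats a color. Now complete to $G$ with coloring $\varphi$. Let $w\in N$ be such that $\varphi(wy_0)$ is none of the colors on the $K_4$; at most six vertices of $N$ fail this. If $w$ had a neighbor $w'\in N$, apply Lemma 9 with $c=\varphi(ww')$: the path $w'wy_0z_iz_j$ is rainbow. And $\{y_0,z_s\}$ has fewer than $M$ common neighbors by Lemma 7 with $b=2$, so $z_s$ has fewer than $M$ neighbors in $N$. Hence $e(G)\le n+O(1)$.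

## A $K_4$ hung on a complete bipartite graph

**The graph $Q_a$.** For $a\ge1$ let $Q_a$ be the complete bipartite graph between $A$, $|A|=a$, and $N$, together with a triangle $z_1z_2z_3$ all of whose vertices are joined to one vertex $y_0\in A$.

**Lemma 10.** Let $T$ have a class $X$ with $|X|=a+2$ and two leaves $\ell,\ell'\in X$ with distinct neighbors $p,p'$, where $\deg p'=2$ and the other neighbor $q'$ of $p'$ is not a leaf. Let $G\supseteq Q_a$ have the same vertex set and a coloring $\varphi$ without rainbow $T$. Then all but at most $6a$ vertices of $N$ have no neighbor in $N$. Consequently $N$ spans $O(1)$ edges of $G$.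

*Proof.* Let $\Gamma$ be the set of colors of the six edges on $\{y_0,z_1,z_2,z_3\}$. Call $w\in N$ *typical* if no edge from $w$ to $A$ has a color in $\Gamma$. Each color of $\Gamma$ occurs at most once at each vertex of $A$, so at most $6a$ vertices of $N$ are not typical. We show that a typical $w$ has no neighbor in $N$; then every edge inside $N$ joins two of at most $6a$ vertices.

Suppose $w'\in N$ is a neighbor of $w$, put $c=\varphi(ww')$, and take $i,j$ from Lemma 9. Let $Y$ be the other class and $R=X\cup\{p,p'\}$. As $\ell',q'\in X$ and $q'$ is not a leaf, $q'\in X\setminus\{\ell,\ell'\}$, a set of size $a$. Map $X\setminus\{\ell,\ell'\}\to A$ bijectively with $q'\mapsto y_0$, and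
$$p\mapsto w,\quad \ell\mapsto w',\quad p'\mapsto z_i,\quad \ell'\mapsto z_j.$$
The edges of $T[R]$ are those at $p$ and $p'$. Since $\ell'$ is a leaf at $p'\ne p$, the edges at $p$ go to $ww'$ and to edges from $w$ to $A$. The two edges at $p'$, namely $p'q'$ and $p'\ell'$, go to $y_0z_i$ and $z_iz_j$. The edges at $w$ have distinct colors, and so do the two at $z_i$. The latter have colors in $\Gamma\setminus\{c\}$, so they differ from $\varphi(ww')=c$, and from the colors on edges from $w$ to $A$, because $w$ is typical. Finally, each vertex of $Y\setminus\{p,p'\}$ has all its neighbors in $X\setminus\{\ell,\ell'\}$, mapped into $A$, with $N$ among the common neighbors. Lemma 6 gives a rainbow $T$, a contradiction. $\square$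

We use two structural remarks about a copy of $T$ in $Q_a$ when both classes of $T$ have more than $a$ vertices. Such a copy is not inside the part on $A\cup N$, where one class would lie in $A$; so it uses some $z_i$. As $k>4$, it has a vertex outside $\{y_0,z_1,z_2,z_3\}$, so it contains the cut vertex $y_0$. Let $T_{in}$ be the set of its vertices among the $z_i$ and $T_{out}$ the set of the others. Then:

* $T_{out}$ spans a subtree containing $y_0$ (a path of the copy between two vertices of $T_{out}$ cannot leave through $y_0$ and return), and this subtree lies in the bipartite part. So the vertices of $T_{out}$ in the class of $y_0$ lie in $A$, and there are at most $a$ of them.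
* $y_0$ has a neighbor in $T_{in}$, and it is in the class not containing $y_0$. All neighbors in the copy of a vertex of $T_{in}$ lie in $\{y_0,z_1,z_2,z_3\}$.

**Proposition 11 (situation I).** If $|X|=|Y|+1$ and all leaves lie in $X$, then (C) holds for $T$.

*Proof.* **Read off the structure.** By (2) with $d=1$ every $y\in Y$ has degree exactly $2$, and $k=2|Y|+1$. Put $a=|Y|-1=|X|-2\ge1$. Let $\ell,\ell'\in X$ be two leaves with neighbors $p,p'\in Y$. A vertex of $Y$ whose two neighbors are both leaves would give $T=P_3$; since $k\ge5$, we have $p\ne p'$, and the other neighbor $q'$ of $p'$ is not a leaf.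

**Color $G_0=Q_a$ without rainbow $T$.** Color the $K_4$ by its three perfect matchings in three colors, and all other edges with distinct new colors. Suppose there is a rainbow $T$. As $|X|,|Y|>a$, the remarks above apply.

* *$y_0$ plays a vertex of $X$.* At most $a=|X|-2$ vertices of $X$ are in $T_{out}$, so at least two are in $T_{in}$. Also $y_0$ has a neighbor $y\in Y\cap T_{in}$. Hence $T_{in}=\{y,x,x'\}$ with $x,x'\in X$, whose neighbors lie in $Y\cap\{y_0,z_1,z_2,z_3\}=\{y\}$. So $y$ is adjacent to $y_0,x,x'$ and has degree $3$, a contradiction.
* *$y_0$ plays a vertex of $Y$.* At most $a=|Y|-1$ vertices of $Y$ are in $T_{out}$, so there is $y'\in Y\cap T_{in}$. Its two neighbors $x,x'$ are in $X$ and in $\{y_0,z_1,z_2,z_3\}$, hence in $T_{in}$, and $T_{in}=\{x,y',x'\}$. The neighbor of $y_0$ in $T_{in}$ is $x$ or $x'$, and not both, as that would close a cycle; say it is $x$. Then $y_0xy'x'$ is a Hamiltonian path of the $K_4$, whose first and last edges have the same color, a contradiction.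

**Count in a completion $G$.** By Lemma 10, $N$ spans $O(1)$ edges. The set $A\cup\{z_s\}$ has $|Y|$ vertices, and its common neighbors include all neighbors of $z_s$ in $N$; by Lemma 7 there are fewer than $M$ of these. So $e(G)\le a n+O(1)=(|Y|-1)n+O(1)=\frac{k-3}2n+O(1)$. $\square$

**Proposition 12 (situation II, not a path).** If both classes of $T$ have size $\beta$, $\lambda\le1$ everywhere, and $T$ is not a path, then (C) holds for $T$.

An example is the tree with a vertex $c$ from which paths of lengths $1,2,2$ start. The idea is again $Q_a$, now with $a=\beta-2$. Here $k=2\beta\ge6$, so $a\ge1$.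

*Proof.* **Find the leaves required by Lemma 10.** Let $v_0v_1\cdots v_D$ be a longest path; $D\ge3$, as $T$ is not a star. By maximality all neighbors of $v_1$ other than $v_2$ are leaves, and $\lambda(v_1)\le1$, so $\deg v_1=2$. Likewise $\deg v_{D-1}=2$. As $T$ is not a path it has at least three leaves. If $v_0,v_D$ are in the same class, let $\ell'=v_0$, $\ell=v_D$. Otherwise a third leaf $\ell$ shares a class with one of $v_0,v_D$, which we call $\ell'$. Let $X$ be that class, $Y$ the other, $p'$ the neighbor of $\ell'$ (of degree $2$), $q'$ its other neighbor ($v_2$ or $v_{D-2}$, not a leaf), and $p$ the neighbor of $\ell$. Since $\lambda(p')=1$, $p\ne p'$. As $|X|=\beta=a+2$, Lemma 10 will apply.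

**$Q_a$ contains no $T$.** Suppose it does. Both classes have size $\beta>a$, so the remarks apply. Let $X'$ be the class of $y_0$ in the copy. At most $\beta-2$ of its vertices are in $T_{out}$, so at least two are in $T_{in}$; and $T_{in}$ contains a neighbor $y$ of $y_0$, in the other class. So $T_{in}=\{y,x,x'\}$ with $x,x'\in X'$ adjacent only to $y$. Then $\lambda(y)\ge2$, a contradiction.

**Each $z_s$ has fewer than $M$ neighbors in $N$, in a completion $G$.** By symmetry let $s=1$ and suppose $z_1$ has at least $M$. Let $R=X\cup\{p'\}$. Map $X\setminus\{\ell'\}\to A\cup\{z_1\}$ bijectively (both have size $\beta-1$) with $q'\mapsto y_0$, and $p'\mapsto z_2$, $\ell'\mapsto z_3$. The edges of $T[R]$ are $p'q'$ and $p'\ell'$; they go to $z_2y_0$ and $z_2z_3$, which share $z_2$. Each vertex of $Y\setminus\{p'\}$ has its neighbors in $X\setminus\{\ell'\}$, mapped into $A\cup\{z_1\}$, with at least $M$ common neighbors in $N$. Lemma 6 gives a rainbow $T$, a contradiction.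

**Count.** By Lemma 10, $N$ spans $O(1)$ edges. So $e(G)\le(\beta-2)n+O(1)=\frac{k-4}2n+O(1)$. $\square$

## Paths with an even number of vertices

In situation II only the paths $P_{2\beta}$, $\beta\ge3$, remain. Their two leaves lie in different classes, so Lemma 10 has nothing to work with. We replace the $K_4$ by a long tail.

**Proposition 13.** (C) holds for $T=P_k$, $k=2\beta\ge8$.

*Proof.* **Construct $G_0$.** Take the complete bipartite graph between $A$, $|A|=\beta-2$, and $N$, and a tree $B$ rooted at a vertex $y_0\in A$ and otherwise disjoint from $A\cup N$, of depth $3$, in which every non-leaf has $M$ children and all leaves have depth $3$. A path in $G_0$ inside $B$ has at most $7<k$ vertices. One inside $A\cup N$ has at most $2(\beta-2)+1=2\beta-3$ vertices. One with vertices on both sides of the cut vertex $y_0$ has at most $3$ vertices in $B\setminus\{y_0\}$, and its part in $A\cup N$ starts at $y_0\in A$ and alternates, so has at most $2(\beta-2)$ vertices; the total is at most $2\beta-1$. So $G_0$ contains no $P_k$.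

**No edge inside $N$.** Suppose $ww'$ is one in a completion $G$. Consider paths
$$w',\,w,\,h_1,\,x_1,\,h_2,\,x_2,\,\dots,\,x_{\beta-3},\,h_{\beta-2}=y_0,\,b_1,\,b_2,\,b_3$$
with $\{h_1,\dots,h_{\beta-2}\}=A$, all $x_i\in N$, and $b_1,b_2,b_3$ descending in $B$. The number of vertices is $2+(2\beta-5)+3=2\beta$. Place $w',w$ and all $h_i$ first; the only path edges among them are $w'w$ and $wh_1$, which share $w$. Then place the $x_i$ (candidates: $N$) and $b_1,b_2,b_3$ in this order (candidates: the $M$ children of the previous vertex). Lemma 6 gives a rainbow $P_k$, a contradiction.

**Each $z\in V(B)\setminus\{y_0\}$ has fewer than $M$ neighbors in $N$.** Suppose otherwise. Consider paths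
$$x_1,\,h_1,\,x_2,\,h_2,\,\dots,\,x_{\beta-1},\,h_{\beta-1}=y_0,\,b_1,\,b_2$$
with $\{h_1,\dots,h_{\beta-1}\}=A\cup\{z\}$, all $x_i\in N$, and $b_1,b_2$ descending in $B$. There are $2(\beta-1)+2=2\beta$ vertices. Place the $h_i$ first; no two are consecutive. Each $x_i$ has at least $M$ candidates in $N$, namely the common neighbors of one or two of the $h$'s, and $b_1,b_2$ have $M$ candidates each. Lemma 6 (which also keeps $b_1,b_2$ away from $z$) gives a rainbow $P_k$, a contradiction.

**Count.** $e(G)\le(\beta-2)n+O(1)=\frac{k-4}2n+O(1)$. $\square$

For $P_6$ this fails, because $B$ contains paths on $7$ vertices. A shallower tree works, since for $k=6$ we may afford $\frac32n$ edges.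

**Proposition 14.** (C) holds for $T=P_6$.

*Proof.* **Construct $G_0$.** Let $z$ be adjacent to $y_0,u_1,\dots,u_M$, let each $u_i$ be adjacent to $M$ further leaves, and let $y_0$ be adjacent to all vertices of $N$, which are leaves. This is a tree of depth $2$ rooted at $z$, so its paths have at most $5$ vertices.

**Set up a completion $G$ with $\varphi$.** Let $\Gamma$ be the set of colors of the edges of $G_0$ not meeting $N$; $|\Gamma|=O(1)$. Call $w\in N$ *typical* if $\varphi(wy_0)\notin\Gamma$. All but at most $|\Gamma|$ vertices of $N$ are typical.

**Restrict the new edges at $N$.** In each item we exhibit a $P_6$; the vertices called greedy are placed last, by Lemma 6, each with at least $M$ candidates.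

* *Every $w\in N$ has at most one neighbor in $N$.* If it has two, one of them, $w'$, satisfies $\varphi(ww')\ne\varphi(y_0z)$. Take $w'\,w\,y_0\,z\,u\,v$ with $u$ among the $u_i$ and $v$ a leaf at $u$ greedy. The edges $w'w,wy_0,y_0z$ have distinct colors: consecutive ones share a vertex, and the outer two differ by choice.
* *No $w\in N$ is adjacent to $z$.* Otherwise take $x\,y_0\,w\,z\,u\,v$ with $x\in N$, $u$ among the $u_i$, and $v$ a leaf at $u$ greedy. The edges placed first, $y_0w$ and $wz$, share $w$.
* *No typical $w$ is adjacent to some $u_i$.* Otherwise take $x\,y_0\,w\,u_i\,z\,u_j$ with $x\in N$ and $u_j$ greedy. The edges placed first are $y_0w,wu_i,u_iz$, and $\varphi(y_0w)\ne\varphi(u_iz)\in\Gamma$.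
* *No typical $w$ is adjacent to a leaf $v$ at some $u_i$.* Otherwise take $x\,y_0\,w\,v\,u_i\,v'$ with $x\in N$ and a leaf $v'$ at $u_i$ greedy. The edges placed first are $y_0w,wv,vu_i$, and $\varphi(y_0w)\ne\varphi(vu_i)\in\Gamma$.

**Count.** A typical vertex is adjacent in $Z$ only to $y_0$; the $O(1)$ other vertices of $N$ send $O(1)$ edges to $Z$. With at most $\frac n2$ edges inside $N$, we get $e(G)\le n+\frac n2+O(1)=\frac{k-3}2n+O(1)$. $\square$

## Vertex covers and a two-part construction when $|X|\ge|Y|+2$

Situation III: $d=|X|-|Y|\ge2$ and all leaves are in $X$. The target $\frac{k-3}2=(|Y|-1)+\frac{d-1}2$ leaves room for $d-1\ge1$ neighbors in $N$ at each $w\in N$. By (2) there is $y^*\in Y$ with $\deg y^*\ge3$.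

To exclude $d$ neighbors in $N$ we want to place some $p\in Y$ at $w$ and its leaves at neighbors of $w$ in $N$. The trouble is the non-leaf neighbor $q$ of $p$: its image must be adjacent to $w$ and to the images of the other neighbors of $q$. We put $q$ on a vertex $y_0$ joined to all of $N$. A neighbor of $q$ of degree $2$ that carries a leaf can then be turned around, with its leaf on the high-degree side and itself in $N$. For each other neighbor of $q$ we put an extra edge at $y_0$ into $G_0$.

**Example.** Let $q$ have two neighbors $y^*$ and $p$, where $y^*$ has two leaves and $p$ has one. Here $k=6$, $|Y|=2$, $d=2$. Take $G_0$ to be the double star consisting of an edge $y_0b$, with $M$ leaves at $b$ and all of $N$ at $y_0$. It has diameter $3$ and $T$ has diameter $4$, so $G_0$ contains no $T$. If $w\in N$ had two neighbors in $N$, choose one, $w_1$, with $\varphi(ww_1)\ne\varphi(y_0b)$. Then the path $w_1wy_0b$, playing leaf, $p$, $q$, $y^*$, is rainbow, and two leaves at $b$ are added greedily. So each $w\in N$ has at most $d-1=1$ neighbor in $N$.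

**Proposition 15 (situation III).** If $d\ge2$ and all leaves lie in $X$, then (C) holds for $T$.

*Proof.* **Step 1 (small vertex covers of $T$; used to see that $G_0$ contains no $T$).** *Every vertex cover $S$ of $T$ with $|S|\le|Y|$ equals $Y$.* Let $U=Y\setminus S$. Edges at $U$ must be covered at their other ends, so $N_T(U)\subseteq S$. If $U\ne\emptyset$, the forest induced on $U\cup N_T(U)$ has at least $2|U|$ edges, since every $y\in Y$ has degree at least $2$; a forest has fewer edges than vertices, so $|N_T(U)|\ge|U|+1$. Then $|S|\ge|Y|-|U|+|N_T(U)|>|Y|$, a contradiction. So $Y\subseteq S$, hence $S=Y$.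

**Step 2 (choose $q$ and $p$).** For a non-leaf $q\in X$, let $P(q)$ be the set of neighbors of $q$ all of whose other neighbors are leaves. The ends of a longest path are leaves, so they are in $X$, and the diameter $D$ of $T$ is even. As $T$ is not a star, $D\ge4$.

* *$D=4$.* Let $q$ be the center, the middle vertex of a longest path; it lies in $X$. All vertices are within distance $2$ of $q$, so $Y=N(q)$, and all other neighbors of vertices of $Y$ are leaves. Thus $Y=N(q)=P(q)$. Choose any $p\in Y\setminus\{y^*\}$, which is possible as $|Y|\ge2$.
* *$D\ge6$.* Let $v_0\cdots v_D$ be a longest path. The vertices $v_2\ne v_{D-2}$ are non-leaves in $X$. A vertex of $P(q)$ has $q$ as its only non-leaf neighbor, so $y^*$ is not in both $P(v_2)$ and $P(v_{D-2})$. Reversing the path if necessary, let $q=v_2$ with $y^*\notin P(q)$. Put $p=v_1$ and $r=v_3$. Every neighbor $y\ne r$ of $q$ is in $P(q)$: otherwise $y$ has a neighbor $x\ne q$ with a further neighbor $y'$, and $y'xyv_2v_3\cdots v_D$ is a path of length $D+1$. In particular $p\in P(q)$. Since $v_4\ne q$ is a neighbor of $r$ and not a leaf, $r\notin P(q)$.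

**Step 3 (sort the neighbors of $q$).** Put
$$Q_2=\{y\in P(q)\setminus\{p\}:\deg y=2\},\quad Q_3=N(q)\setminus(\{p\}\cup Q_2),\quad Y_1=Y\setminus(\{p\}\cup Q_2)\supseteq Q_3,$$
and $t=|Q_2|$, $s=|Q_3|$. Then $Y_1\ne\emptyset$: it contains $y^*$ if $D=4$ (as $y^*\ne p$ and $\deg y^*\ge3$), and $r$ if $D\ge6$ (as $r\notin P(q)$). We claim
$$\lambda(p)-1+s\le d-1. \tag{3}$$
Since $q$ is the only non-leaf neighbor of $p$, $\deg p-2=\lambda(p)-1$. Each vertex of $Q_3\cap P(q)$ has degree at least $3$. If $D=4$, then $Q_3\subseteq P(q)$, and the terms of (2) for $p$ and for $Q_3$ add up to at least $\lambda(p)-1+s$. If $D\ge6$, then $Q_3=(Q_3\cap P(q))\cup\{r\}$, so the terms for $p$ and $Q_3\cap P(q)$ add up to at least $\lambda(p)-1+(s-1)$; and $y^*$, not being in $P(q)$, is none of these vertices and contributes a further term of at least $1$. All terms of (2) are nonnegative, so (3) follows.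

**Step 4 (construct $G_0$).** Let $V(G_0)=B_1\cup B_2\cup W_1\cup N$ be a disjoint union with $|B_1|=|Y_1|$, $B_2=\{y_0,h_1,\dots,h_t\}$, $|W_1|=M$. The edges are the complete bipartite graph between $B_1$ and $W_1$, the complete bipartite graph between $B_2$ and $N$, and all edges from $y_0$ to a set $B_1'\subseteq B_1$ with $|B_1'|=s$. As $Y$ is the disjoint union of $\{p\}$, $Q_2$ and $Y_1$, we have $|B_1\cup B_2|=|Y_1|+1+t=|Y|$.

**Step 5 ($G_0$ contains no $T$).** The set $B_1\cup B_2$ covers all edges of $G_0$, so its intersection with a copy of $T$ is a vertex cover of the copy, of size at most $|Y|$. By Step 1 this intersection is the class $Y$ of the copy. So all of $B_1\cup B_2$ is in the copy, and no edge inside $B_1\cup B_2$ is used, since a class is independent. But the edges from $y_0$ to $B_1'$ are the only ones linking $B_1\cup W_1$ to $B_2\cup N$. Without them the nonempty sets $B_1$ and $B_2$ lie in different components, while $T$ is connected, a contradiction.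

**Step 6 (each $w\in N$ has at most $d-1$ neighbors in $N$, in a completion $G$ with $\varphi$).** Suppose $w$ has at least $d$ of them. By (3), $d\ge\lambda(p)+s$. Let $\Phi=\{\varphi(y_0b):b\in B_1'\}$. At most $|\Phi|\le s$ of the edges from $w$ to these neighbors have colors in $\Phi$, so we can choose $\lambda(p)$ neighbors of $w$ in $N$ joined to $w$ by colors not in $\Phi$. For $y\in Q_2$ let $\ell_y$ be its leaf neighbor; the neighbors of $y$ are $q$ and $\ell_y$. Put
$$R=Y_1\cup\{p,q\}\cup\{\text{leaf neighbors of }p\}\cup\{\ell_y:y\in Q_2\}.$$
Map $q\mapsto y_0$, $p\mapsto w$, the leaf neighbors of $p$ to the chosen neighbors of $w$, $Y_1\to B_1$ bijectively with $Q_3\to B_1'$, and $\{\ell_y\}\to\{h_1,\dots,h_t\}$ bijectively.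

*Edges of $T[R]$.* They are $pq$, the leaf edges at $p$, and the edges $qy$ with $y\in Q_3$: the vertex $p$ has no other neighbors, the neighbors of $q$ in $R$ are $p$ and $Q_3$, and $\ell_y$ is adjacent only to $y\notin R$. Their images are $wy_0$, the chosen edges at $w$, and the edges from $y_0$ to $B_1'$, all of which are edges of $G$. Colors at $w$ are distinct, colors at $y_0$ are distinct, and the chosen edges have colors outside $\Phi$. So all colors are distinct.

*The remaining vertices.* They are $Q_2\cup(X\setminus R)$, an independent set, since the neighbors $q,\ell_y$ of $y\in Q_2$ are in $R$. For $y\in Q_2$, the vertices $q,\ell_y$ are mapped into $B_2$, with $N$ among the common neighbors. A vertex $x\in X\setminus R$ is adjacent neither to $p$ nor to a vertex of $Q_2$, as all neighbors of these are in $R$. So its neighbors are in $Y_1$, mapped into $B_1$, with common neighbors including $W_1$, and $|W_1|=M$. Lemma 6 gives a rainbow $T$, a contradiction.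

**Step 7 (count).** Let $Z=B_1\cup B_2\cup W_1$, so $|Z|=O(1)$. By Lemma 7 with $b=|Y|$, each $|Y|$-subset of $Z$ has fewer than $M$ common neighbors. So at most $M\binom{|Z|}{|Y|}=O(1)$ vertices of $N$ have $|Y|$ or more neighbors in $Z$; all others have at most $|Y|-1$. With Step 6 and $k=|X|+|Y|=2|Y|+d$,
$$e(G)\le(|Y|-1)n+\tfrac{d-1}2n+O(1)=\tfrac{2|Y|+d-3}2n+O(1)=\tfrac{k-3}2n+O(1).\qquad\square$$

Propositions 8 and 11–15 cover every tree of order $k\ge5$ that is not a star, which proves (C) and with it Theorem 3 and Corollary 4. $\blacksquare$
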